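# Zeros of the Brownian sheet on vertical lines: at most one in $\mathbf R^3$, sometimes a Cantor set in $\mathbf R^2$

Throughout, $c$ and $C$ denote positive finite constants that may change from line to line. They may depend on the intervals that are fixed at that moment, but not on the small parameters ($\varepsilon$, $n$, $\rho$, and so on). The probability space is complete.

## 1. The sheet, its slices, and the Gaussian tools

**Definition 1 (Brownian sheet).** The two-parameter Brownian sheet in $\mathbf R^d$ is the continuous centered Gaussian process $B=\{B(s,t)\}_{s,t\ge0}$ with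
$$\mathrm{Cov}\big(B_i(s,t),B_j(u,v)\big)=\min(s,u)\cdot\min(t,v)\cdot\delta_{i,j}.\tag{1.1}$$
Its zero set is $B^{-1}\{0\}=\{(s,t)\in\mathbf R_+^2:B(s,t)=0\}$.

*Example.* $B_1(s,t)$ has variance $st$, and $\mathrm{Cov}(B_1(1,2),B_1(3,1))=1\cdot1=1$. On the two axes the variance is $0$, so $B$ vanishes there. Only zeros with $s,t>0$ are interesting.

**Definition 2 (slice).** For $s>0$ the slice of $B$ at $s$ is the path $t\mapsto B(s,t)$. It is $B$ read along the line $\{s\}\times(0,\infty)$.

*Example.* For a non-random $s$, (1.1) gives $\mathrm{Cov}(B_i(s,t),B_i(s,v))=s\min(t,v)$, so $t\mapsto s^{-1/2}B(s,t)$ is a standard $d$-dimensional Brownian motion. The slice at $s=4$ is twice a Brownian motion. This says nothing about a slice at a random $s$ chosen by looking at $B$.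

**Definition 3 (two filtrations).** Put $\mathcal F_s=\sigma(B(u,\cdot):u\le s)$ and $\mathcal G_m=\sigma(B(s,t):s\ge0,\ t\le m)$.

*Example.* $B(3,\cdot)-B(1,\cdot)$ is $\sqrt2$ times a Brownian motion in $t$, and it is independent of $\mathcal F_1$.

**Fact 1 (regularity).** For every $\gamma<1/2$ and every compact rectangle there is a random $H<\infty$ with $|B(s,t)-B(s',t')|\le H(|s-s'|^\gamma+|t-t'|^\gamma)$ on the rectangle.

**Fact 2 (increments).** $B(a+\cdot,\cdot)-B(a,\cdot)$ is a Brownian sheet independent of $\mathcal F_a$, and $B(\cdot,m+\cdot)-B(\cdot,m)$ is a Brownian sheet independent of $\mathcal G_m$. For the second: if $v\le m\le t$ then $\mathrm{Cov}(B_i(s,t)-B_i(s,m),B_i(u,v))=\min(s,u)(v-v)=0$, and for $t,t'\ge m$ the covariance of the increments is $\min(s,s')(\min(t,t')-m)$. The first is the same with the parameters exchanged.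

**Fact 3 (strong Markov property in $s$).** A stopping time is a $\sigma\in[0,\infty]$ with $\{\sigma\le s\}\in\mathcal F_s$ for all $s$. If $\sigma$ is a stopping time, then on $\{\sigma<\infty\}$ the process $\widetilde B(r,t)=B(\sigma+r,t)-B(\sigma,t)$ is, conditionally on $\mathcal F_\sigma$, a Brownian sheet.

*Proof.* Let $\sigma_n=2^{-n}(\lfloor2^n\sigma\rfloor+1)\downarrow\sigma$. Each $\sigma_n$ is a stopping time and $\mathcal F_\sigma\subset\mathcal F_{\sigma_n}$. Let $F\in\mathcal F_\sigma$ with $F\subset\{\sigma<\infty\}$, and let $\varphi$ be a bounded continuous function of finitely many values of a process. Since $F\cap\{\sigma_n=k2^{-n}\}\in\mathcal F_{k2^{-n}}$, Fact 2 applied for each $k$ and summed gives $E[1_F\,\varphi(B(\sigma_n+\cdot,\cdot)-B(\sigma_n,\cdot))]=P(F)\,E\varphi(B)$. Let $n\to\infty$, using continuity of paths. $\square$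

*Example.* For $p<q$ and a compact interval $J$, the first $s\in[p,q]$ at which the slice has a zero in $J$ is a stopping time: for $s\ge p$, $\{\sigma\le s\}=\{\min_{u\in[p,s\wedge q]}\min_{t\in J}|B(u,t)|=0\}\in\mathcal F_s$.

**Fact 4 (Gaussian densities).** Let $Y_1,\dots,Y_n$ be $\mathbf R^d$-valued and jointly Gaussian, centered, with independent coordinates, each coordinate having the same invertible $n\times n$ covariance matrix $\Sigma$. The joint density is continuous and is everywhere at most its value at $0$, which is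
$$(2\pi)^{-nd/2}(\det\Sigma)^{-d/2}.\tag{1.2}$$
For $d=2$ this is $(2\pi)^{-n}(\det\Sigma)^{-1}$. All variances, covariances and determinants below are *per coordinate*, that is, they refer to one coordinate of the vectors.

**Definition 4 (conditional determinant).** Let $Y=(Y_1,\dots,Y_n)$ be a vector and $\mathcal H$ a family of random variables, all real, centered and jointly Gaussian. The conditional covariance matrix of $Y$ given $\mathcal H$ is the (non-random) covariance matrix of $Y-E[Y|\mathcal H]$. Its determinant is written $\det(Y|\mathcal H)$, and $\mathrm{Var}(Y_1|\mathcal H)$ when $n=1$.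

*Example.* $\mathrm{Var}(B_1(1,3)|B_1(1,1))=2$, while $\mathrm{Var}(B_1(1,3)|B_1(1,1),B_1(1,2))=1$.

**Fact 5 (determinants).** (a) $\det(Y,Z)=\det(Y)\det(Z|Y)$, and likewise for any number of blocks. (b) If $\mathcal H\subset\mathcal H'$ then $\det(Y|\mathcal H')\le\det(Y|\mathcal H)$. (c) Replacing $Y_j$ by $Y_j-Y_i$, $i\ne j$, does not change $\det(Y)$.

For (b): for each vector $a$, $\mathrm{Var}(a\cdot Y|\mathcal H)$ is the squared $L^2$-distance of $a\cdot Y$ from the closed span of $\mathcal H$, so it decreases when $\mathcal H$ grows. The conditional covariance matrices are thus ordered in the Loewner order, and so are their determinants.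

*Example that we use all the time.* Let $t,t'>m$ and $s,s'>0$. By Fact 2, given $\mathcal G_m$ the pair $(B(s,t),B(s',t'))$ has conditional variances $s(t-m)$, $s'(t'-m)$ and conditional covariance $(s\wedge s')(t\wedge t'-m)$. With
$$r=\frac{s\wedge s'}{s\vee s'},\qquad \tau=\frac{t\wedge t'-m}{t\vee t'-m},$$
we have $(s\wedge s')^2=ss'r$ and $(t\wedge t'-m)^2=(t-m)(t'-m)\tau$, so its conditional determinant is
$$ss'(t-m)(t'-m)-(s\wedge s')^2(t\wedge t'-m)^2=ss'(t-m)(t'-m)(1-r\tau).\tag{1.3}$$

**Fact 6 (second moments).** If $Z\ge0$ and $0<EZ^2<\infty$, then $P(Z>0)\ge(EZ)^2/EZ^2$, by Cauchy–Schwarz applied to $Z=Z1_{\{Z>0\}}$.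

**Definition 5 (energy, Hausdorff dimension).** The $\gamma$-energy of a measure $\mu$ on $\mathbf R$ is $\iint|s-s'|^{-\gamma}\mu(ds)\mu(ds')$. The Hausdorff dimension $\dim_HE$ is the infimum of the $a\ge0$ such that for every $\eta>0$ the set $E$ has a countable cover by sets with $\sum(\mathrm{diam})^a<\eta$. Frostman's theorem: if a compact $E$ carries a probability measure of finite $\gamma$-energy, then $\dim_HE\ge\gamma$.

*Example.* Lebesgue measure on $[0,1]$ has $\gamma$-energy $2\int_0^1(1-w)w^{-\gamma}dw=\frac{2}{(1-\gamma)(2-\gamma)}$ for $0<\gamma<1$, which confirms that $\dim_H[0,1]\ge\gamma$ for all $\gamma<1$.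

**Definition 6 (copy of the Cantor set).** A homeomorphic copy of the Cantor set is the image of $\{0,1\}^{\mathbf N}$ under an injective continuous map (by compactness such a map is a homeomorphism onto its image).

*Example.* If $J_w$, $w$ a finite $0$–$1$ word, are compact intervals with $J_{w0},J_{w1}$ disjoint subsets of $J_w$ and $|J_w|\le2^{-m}$ for words of length $m\ge1$, then $\omega\mapsto$ the point of $\bigcap_mJ_{\omega|m}$ is such a map. The middle-thirds set arises this way.

## 2. How many zeros can one line carry?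

Orey–Pruitt: $P\{B(s,t)=0\text{ for some }s,t>0\}>0$ if and only if $d\le3$. So for $d\ge4$ no line carries a zero.

For $d=1$, a fixed slice is a multiple of linear Brownian motion, whose zeros accumulate at $t=0$: a fixed line already carries infinitely many zeros. For $d\ge2$ and a fixed $s$, the slice is a multiple of a Brownian motion in dimension at least two, which a.s. does not return to $0$: a fixed line carries none. So for $d\in\{2,3\}$ zeros sit only on exceptional lines, at random $s$. The set of such $s$ has Lebesgue measure $0$ a.s., by Fubini, but it is not covered by any argument with countably many fixed $s$.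

The following question is posed in Davar Khoshnevisan, "Slices of Brownian Sheet: New Results, and Open Problems", arXiv:math/0510518 (2005). Suppose $d\in\{2,3\}$. *Is it true that, outside a single null set, $B^{-1}\{0\}\cap(\{s\}\times(0,\infty))$ is finite for all $s>0$?*

The answer is yes for $d=3$ and no for $d=2$.

**Theorem 1 ($d=3$).** Fix $x_1,x_2\in\mathbf R^3$ (for example $x_1=x_2=0$). Almost surely there are no $s>0$ and $0<t_1<t_2$ with $B(s,t_1)=x_1$ and $B(s,t_2)=x_2$. In particular, a.s. every line $\{s\}\times(0,\infty)$, $s>0$, contains at most one zero of $B$.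

**Theorem 2 ($d=2$).** Almost surely, for all $0<p<q$ there is $s\in[p,q]$ such that $B(s,\cdot)$ has zeros in $(0,\infty)$ accumulating both at $0$ and at $\infty$. In particular, the set of $s>0$ whose line carries infinitely many zeros is a.s. dense.

**Theorem 3 ($d=2$).** (a) Almost surely, for all $0<p<q$, the set of $s\in[p,q]$ as in Theorem 2 has Hausdorff dimension $1$ (and Lebesgue measure $0$). (b) Almost surely, for all $0<p<q$ there are $s\in[p,q]$ and a compact $J\subset(0,\infty)$ such that $B^{-1}\{0\}\cap(\{s\}\times J)$ contains a homeomorphic copy of the Cantor set. In particular it is uncountable.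

**Corollary (classification).** For $d\ge2$, almost surely $\sup_{s>0}\#\big(B^{-1}\{0\}\cap(\{s\}\times(0,\infty))\big)$ is $\infty$ (attained, even uncountably) if $d=2$, is $1$ if $d=3$, and is $0$ if $d\ge4$.

## 3. Counting grid cells: three zeros in $\mathbf R^3$ are too many, two are critical

The first thing to try is a union bound over a grid of mesh $2^{-n}$. To have $k$ zeros on one line we choose one $s$-cell and $k$ $t$-cells, about $2^{n(k+1)}$ choices. On a cell of side $2^{-n}$ the sheet oscillates by about $2^{-n/2}$, so each choice works with probability about $2^{-nkd/2}$. The expected number of good choices is about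
$$2^{\,n(1+k-kd/2)}.$$
For $d=3$ the exponent is $n(1-k/2)$: positive for one zero, zero for two, negative for three. For $d=2$ the exponent is $n$, whatever $k$ is.

**Three zeros, $d=3$: the count is a proof.** Let $0<p<q$ and let $J_i=[\alpha_i,\beta_i]\subset(0,\infty)$, $i=1,2,3$, be disjoint intervals ordered from left to right. Let $H$ be the constant of Fact 1 for $\gamma=9/20$ on a rectangle containing a neighborhood of all the points in play. If $B(s,t_i)=0$ for some $s\in[p,q]$, $t_i\in J_i$, round $s,t_1,t_2,t_3$ down to $2^{-n}\mathbf Z$. The rounded points satisfy $|B(\bar s,\bar t_i)|\le2H2^{-9n/20}$. For $n$ large, $\bar s\ge p/2$, and $\bar t_1$ and the differences $\bar t_{i+1}-\bar t_i$ are bounded below, so the density of $(B(\bar s,\bar t_i))_{i\le3}$ is bounded. There are at most $C2^{4n}$ quadruples, so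
$$P(\text{such }s,t_i\text{ exist},\ 2H\le R)\le C2^{4n}\big(R2^{-9n/20}\big)^9=CR^92^{-n/20}\to0 .$$
Let $R\to\infty$ and take a countable union over rational endpoints: a.s. no line carries three zeros.

**Two zeros: the count stops.** The same computation for two zeros gives $C2^{3n}(R2^{-\gamma n})^6=CR^62^{(3-6\gamma)n}$, which diverges for every $\gamma<1/2$. Even with the ideal oscillation $2^{-n/2}$ it is of order $1$. A bounded expected number does not exclude anything. So Theorem 1 is a statement at the critical dimension, and it needs an argument that gains a factor tending to infinity.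

## 4. Two prescribed values on one line in $\mathbf R^3$: proof of Theorem 1

**Where the gain comes from.** Measure the set of $(s,t_1,t_2)$ with $|B(s,t_i)-x_i|\le\varepsilon$. Its expected volume is $O(\varepsilon^6)$. Suppose exact solutions exist and stop at the *first* $s=\sigma$ that has one, at times $t_1,t_2$. Look at the volume found just after $\sigma$. At distance $r\sim2^{-j}$ beyond $\sigma$ and at times $t_i'$ within $2^{-j}$ of $t_i$, there is room $2^{-j}\cdot(2^{-j})^2$. If $B(\sigma,t_i')$ is still within a constant times $2^{-j/2}$ of $x_i$, the fresh sheet $\widetilde B$ brings both values within $\varepsilon$ of the targets with probability about $(\varepsilon2^{j/2})^6$. The product is $\varepsilon^6$, *the same for every scale $j$*. With $\varepsilon=2^{-n/2}$ there are about $n$ scales, so the conditional expected volume is about $n\varepsilon^6$, and hence $P(\sigma<\infty)\lesssim1/n$.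

**Where this is not yet a proof.** The times $t_i$ depend on $\sigma$ and on the path, so $B(\sigma,\cdot)$ near $t_i$ need not look like a typical Brownian path near a fixed time. A uniform modulus of continuity of the form $\sqrt{u\log(1/u)}$ controls all points at once, but only gives $|B(\sigma,t_i')-x_i|\le C\sqrt j\,2^{-j/2}$. This loses too much. Asking $\widetilde B$ to compensate a displacement of $\sqrt j$ standard deviations yields a factor $e^{-cj}$, and shrinking the windows to $|t_i'-t_i|\le2^{-j}/j$ yields a factor $j^{-2}$. In both cases the lower bounds at the different scales become summable, and the gain of $n$ is gone. The way out is that we do not need all scales. It suffices that at *every* point of the sheet *most* scales have oscillation at most a constant times $2^{-j/2}$.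

### 4.1 Most scales are slow, at all points simultaneously

For $0<p<q$ and $T>0$ let $\mathrm{Osc}(s,t,j)=\sup_{0\le u\le2^{-j}}|B(s,t+u)-B(s,t)|$.

**Lemma 1 ($d=3$).** There is a deterministic $M<\infty$ such that a.s., for all large $n$ and all $(s,t)\in[p,q]\times[0,T]$,
$$\#\{1\le j\le n:\ \mathrm{Osc}(s,t,j)>M2^{-j/2}\}\le n/4.\tag{4.1}$$

**Step 1 (an exponential bound at one fixed point).** Its purpose is a failure probability so small that it survives a union over $2^{6n}$ points. Fix $(\bar s,\bar t)$ with $0<\bar s\le q$, $\bar t\ge0$, and let $W(u)=B(\bar s,\bar t+u)-B(\bar s,\bar t)$, a Brownian motion times $\sqrt{\bar s}$. For $i\ge1$ put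
$$D_i=\sup_{u\in[2^{-i-1},2^{-i}]}|W(u)-W(2^{-i-1})|.$$
The $D_i$ are independent, because they use increments over disjoint intervals. By scaling, $D_i=\sqrt{\bar s\,2^{-i-1}/q}\;\xi_i\le2^{-i/2}\xi_i$, where the $\xi_i$ are i.i.d. with the law of $\sqrt q\sup_{[0,1]}|\beta|$, $\beta$ a 3-dimensional Brownian motion.

If $0<u\le2^{-j}$, then $u\in[2^{-i-1},2^{-i}]$ for some $i\ge j$, and since $W(2^{-l})\to0$, telescoping gives $|W(u)|\le D_i+\sum_{l>i}D_l\le\sum_{l\ge j}D_l$. Therefore, for $M'>0$,
$$1\{\mathrm{Osc}(\bar s,\bar t,j)>M'2^{-j/2}\}\le\frac{2^{j/2}}{M'}\sum_{i\ge j}D_i\le\frac1{M'}\sum_{i\ge j}2^{-(i-j)/2}\xi_i.$$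
Sum over $1\le j\le n$. With $c_0=\sum_{m\ge0}2^{-m/2}$, the coefficient of $\xi_i$ is $\sum_{j\le i\wedge n}2^{-(i-j)/2}$, which is at most $w_i:=c_0$ if $i\le n$ and at most $w_i:=c_02^{-(i-n)/2}$ if $i>n$. So
$$\#\{j\le n:\mathrm{Osc}(\bar s,\bar t,j)>M'2^{-j/2}\}\le\frac1{M'}\sum_{i\ge1}w_i\xi_i .$$

Let $\phi(w)=Ee^{w\xi_1}$, which is finite because the supremum of a Brownian path on $[0,1]$ has Gaussian tails, and let $\kappa_0=\log\phi(c_0)$. Since $\log\phi$ is convex and vanishes at $0$, $\log\phi(w)\le\kappa_0w/c_0$ on $[0,c_0]$. Also $\sum_iw_i/c_0\le n+c_0$. By Markov's inequality for the exponential and independence,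
$$P\big(\#\{\cdots\}\ge n/4\big)\le e^{-M'n/4}\prod_i\phi(w_i)\le e^{-M'n/4+\kappa_0(n+c_0)}=e^{\kappa_0c_0}2^{-7n},$$
if we choose $M'=4\kappa_0+28\log2$.

**Step 2 (from a grid to all points).** The purpose is to make the bound uniform in $(s,t)$. There are at most $C2^{6n}$ points of $2^{-3n}\mathbf Z^2$ in $[p/2,q]\times[0,T]$. By Step 1 the probability that one of them has at least $n/4$ indices $j\le n$ with $\mathrm{Osc}(\bar s,\bar t,j)>M'2^{-j/2}$ is at most $C2^{-n}$. By Borel–Cantelli, a.s. for all large $n$ there is no such point.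

Given $(s,t)\in[p,q]\times[0,T]$, round both coordinates down to a grid point $(\bar s,\bar t)$; for $n$ large, $\bar s\ge p/2$. Fact 1 with $\gamma=5/12$ on $[p/2,q]\times[0,T+1]$ gives, for $u\in[0,1]$ and $n$ large,
$$|B(s,t+u)-B(\bar s,\bar t+u)|\le2H(2^{-3n})^{5/12}=2H2^{-5n/4}\le2^{-n/2}.$$
So $\mathrm{Osc}(s,t,j)\le\mathrm{Osc}(\bar s,\bar t,j)+2\cdot2^{-n/2}\le\mathrm{Osc}(\bar s,\bar t,j)+2\cdot2^{-j/2}$ for $j\le n$. Hence (4.1) holds with $M=M'+2$. $\square$

### 4.2 The first exceptional $s$

**Step 1 (localize and stop).** The purpose is to have a stopping time to restart from. By a countable union over rational endpoints it is enough to fix $0<p<q$ and $J_1=[\alpha_1,\beta_1]$, $J_2=[\alpha_2,\beta_2]$ with $0<\alpha_1<\beta_1<\alpha_2<\beta_2$, and to show $P(\sigma<\infty)=0$ for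
$$\sigma=\inf\{s\in[p,q]:\exists\,t_i\in J_i,\ B(s,t_i)=x_i\ (i=1,2)\}\qquad(\inf\varnothing=\infty).$$
The function $\Delta(s)=\sum_{i=1,2}\min_{t\in J_i}|B(s,t)-x_i|$ is continuous and adapted to $(\mathcal F_s)$. For $s\ge p$, $\{\sigma\le s\}=\{\min_{[p,s\wedge q]}\Delta=0\}\in\mathcal F_s$, and for $s<p$ this event is empty. So $\sigma$ is a stopping time, and the infimum is attained when $\sigma<\infty$.

Fix $h\in(0,1)$ with $\beta_1+h<\alpha_2$, let $J_i'=[\alpha_i,\beta_i+h]$ and $T=\beta_2+h$, and fix $j_0\ge1$ with $2^{-j_0}\le h$. Let $M$ be the constant of Lemma 1.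

**Step 2 (upper bound for the expected volume).** The purpose is the unconditional side of the comparison. For $0<\varepsilon\le1$ let
$$L_\varepsilon=\int_p^{q+1}ds\int_{J_1'}dt_1\int_{J_2'}dt_2\;1\{|B(s,t_i)-x_i|\le\varepsilon,\ i=1,2\}.$$
Per coordinate, $(B(s,t_1),B(s,t_2))$ has determinant $s^2t_1(t_2-t_1)$. By (1.2) its density is at most $(2\pi)^{-3}(s^2t_1(t_2-t_1))^{-3/2}\le C$, because $s\ge p$, $t_1\ge\alpha_1$ and $t_2-t_1\ge\alpha_2-\beta_1-h>0$. Hence
$$EL_\varepsilon\le C\varepsilon^6.\tag{4.2}$$

**Step 3 (the good event is known at time $\sigma$).** The purpose is to be allowed to condition on it. Let $\varepsilon=2^{-n/2}$, and let $G_n$ be the event that $\sigma<\infty$ and the path $f=B(\sigma,\cdot)$ satisfies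
$$\#\Big\{1\le j\le n:\sup_{0\le u\le2^{-j}}|f(t+u)-f(t)|>M2^{-j/2}\Big\}\le n/4\quad\text{for all }t\in[0,T].$$
The path $f$ is $\mathcal F_\sigma$-measurable on $\{\sigma<\infty\}$, as the value at a stopping time of a continuous adapted process. For fixed $t,j$ the map $f\mapsto\sup_{u\le2^{-j}}|f(t+u)-f(t)|$ is continuous on $C[0,T+1]$. So the set of paths violating the inequality at a given $t$ is a finite union of finite intersections of open sets. The union over $t$ is open, hence measurable, and $G_n\in\mathcal F_\sigma$.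

**Step 4 (lower bound, scale by scale).** The purpose is to collect about $n/2$ equal contributions. On $\{\sigma<\infty\}$ we have $[\sigma,\sigma+1]\subset[p,q+1]$, so by Fact 3
$$E[L_\varepsilon|\mathcal F_\sigma]\ge\int_0^1dr\int_{J_1'}dt_1'\int_{J_2'}dt_2'\;P\big(|f(t_i')+\widetilde B(r,t_i')-x_i|\le\varepsilon,\ i=1,2\,\big|\,\mathcal F_\sigma\big),\tag{4.3}$$
where given $\mathcal F_\sigma$ the path $f$ is fixed and $\widetilde B$ is a Brownian sheet. We bound the right side below for each $f$ that can occur on $G_n$. Since the bound does not depend on how we choose them, simply choose any $t_i\in J_i$ with $f(t_i)=x_i$. Each of $t_1,t_2$ has at most $n/4$ bad indices. Among the $n-j_0+1$ indices $j\in[j_0,n]$ at least $n/2-j_0$ are therefore good for both, meaning $\sup_{u\le2^{-j}}|f(t_i+u)-x_i|\le M2^{-j/2}$ for $i=1,2$.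

Let $j$ be good, $r\in[2^{-j},2^{1-j}]$ and $t_i'\in[t_i,t_i+2^{-j}]\subset J_i'$. Then $|f(t_i')-x_i|\le M2^{-j/2}\le M\sqrt r$ and $\varepsilon=2^{-n/2}\le\sqrt r$. The vector $(\widetilde B(r,t_1'),\widetilde B(r,t_2'))/\sqrt r$ is Gaussian with covariance per coordinate $\begin{pmatrix}t_1'&t_1'\\t_1'&t_2'\end{pmatrix}$. As $(t_1',t_2')$ runs over $J_1'\times J_2'$ these matrices form a compact set of invertible matrices, so the density is at least some $c_*>0$ on $\{|z_1|,|z_2|\le M+1\}$. The event in (4.3) asks that this vector lie in a product of two balls of radius $\varepsilon/\sqrt r\le1$ with centers $(x_i-f(t_i'))/\sqrt r$ of norm at most $M$. So its conditional probability is at least $c(\varepsilon/\sqrt r)^6=c\,\varepsilon^6r^{-3}$. The index $j$ contributes to (4.3) at least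
$$2^{-j}\cdot2^{-2j}\cdot c\,\varepsilon^6(2^{1-j})^{-3}=c'\varepsilon^6.$$
The $r$-intervals $[2^{-j},2^{1-j}]$, $j\ge1$, lie in $[0,1]$ and overlap only at endpoints. Hence $E[L_\varepsilon|\mathcal F_\sigma]\ge c'\varepsilon^6(n/2-j_0)$ on $G_n$.

**Step 5 (compare).** The purpose is to conclude. From (4.2) and Step 4, for $n>2j_0$,
$$C\varepsilon^6\ge EL_\varepsilon\ge E\big[E[L_\varepsilon|\mathcal F_\sigma];G_n\big]\ge c'\varepsilon^6(n/2-j_0)P(G_n),$$
so $P(G_n)\to0$. By Lemma 1 a.s. (4.1) holds for all large $n$ at all $(s,t)\in[p,q]\times[0,T]$, in particular at $s=\sigma$ when $\sigma<\infty$. So $P(\{\sigma<\infty\}\setminus G_n)\to0$. Hence $P(\sigma<\infty)=0$, which proves Theorem 1. $\blacksquare$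

## 5. A zero in each of infinitely many logarithmic blocks in $\mathbf R^2$: proof of Theorem 2

From here to the end of Section 7, $d=2$.

**One block.** Let $I=[p,q]$, and look for $s\in I$ with a zero in $[1,e^\ell]$. Since $B(s,t)$ has density $\frac1{2\pi st}$ at $0$, $P(|B(s,t)|\le\varepsilon)\approx\frac{\varepsilon^2}{2st}$. So
$$L^\varepsilon(s)=\frac{2s}{\varepsilon^2\ell}\int_1^{e^\ell}1\{|B(s,t)|\le\varepsilon\}\,dt$$
has mean about $\frac1\ell\int_1^{e^\ell}\frac{dt}t=1$. We shall see that $E[L^\varepsilon(s)L^\varepsilon(s')]\le1+\frac3\ell+\frac4\ell\log\frac q{|s-s'|}$. For a long block the variables $L^\varepsilon(s)$ are nearly uncorrelated at different $s$, up to a logarithm.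

**Many blocks, and what goes wrong with equal lengths.** To have zeros in several blocks on the *same* line, multiply the $L$'s. With $2K+1$ blocks of the same length $\ell$ the second moment is controlled by $e^{3(2K+1)/\ell}(q/|s-s'|)^{4(2K+1)/\ell}$. This is integrable over $I^2$ only when $4(2K+1)<\ell$, so the bound allows only finitely many blocks for a given $\ell$. The remedy is to let the lengths grow so that $\sum_k1/\ell_k$ converges, and is small.

**Step 1 (the blocks and the measures).** It suffices to treat fixed rational $0<p<q$, $I=[p,q]$. Let $N\ge1$ be an integer. For $k\in\mathbf Z$ put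
$$\ell_k=N2^{|k|},\quad T_k=[e^{a_k},e^{b_k}],\quad a_0=0,\quad b_k=a_k+\ell_k,\quad a_{k+1}=b_k+1 .$$
Then $\delta:=\sum_k1/\ell_k=3/N$, and $T_k$ tends to $0$ as $k\to-\infty$ and to $\infty$ as $k\to+\infty$. Put
$$L_k^\varepsilon(s)=\frac{2s}{\varepsilon^2\ell_k}\int_{T_k}1\{|B(s,t)|\le\varepsilon\}\,dt,\qquad\nu_K^\varepsilon(ds)=\prod_{|k|\le K}L_k^\varepsilon(s)\,ds\ \text{ on }I.$$

**Step 2 (first moment).** The purpose is a lower bound for $E\nu_K^\varepsilon(I)$. Fix $s\in I$ and $t_k\in T_k$, with $t_{-K-1}:=0$, $x_{-K-1}:=0$. By independence of increments in $t$, the density of $(B(s,t_k))_{|k|\le K}$ at $(x_k)$ is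
$$\prod_{|k|\le K}\frac1{2\pi s(t_k-t_{k-1})}\exp\Big(-\frac{|x_k-x_{k-1}|^2}{2s(t_k-t_{k-1})}\Big).$$
For fixed $K$, $t_k-t_{k-1}\ge c_K>0$. So for $|x_k|\le\varepsilon$ the product of the exponentials is at least $e^{-(2K+1)4\varepsilon^2/(2pc_K)}=1-o(1)$ as $\varepsilon\to0$, uniformly in $s$ and the $t_k$. Since $t_k-t_{k-1}\le t_k$, the density is at least $(1-o(1))\prod_k(2\pi st_k)^{-1}$. Integrating over the balls $|x_k|\le\varepsilon$,
$$E\nu_K^\varepsilon(I)\ge(1-o(1))\int_I\prod_{|k|\le K}\Big[\frac{2s\,\pi\varepsilon^2}{\varepsilon^2\ell_k}\int_{T_k}\frac{dt}{2\pi st}\Big]ds=(1-o(1))(q-p).\tag{5.1}$$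

**Step 3 (second moment, reduction to one block at a time).** The purpose is a bound that factorizes over $k$. Let $s\ne s'$ in $I$, $r=\frac{s\wedge s'}{s\vee s'}$, and let $\Sigma$ be the covariance matrix (per coordinate) of $(B(s,t_k),B(s',t_k'))_{|k|\le K}$. By (1.2) the density of this family of $2(2K+1)$ planar vectors is everywhere at most $(2\pi)^{-2(2K+1)}(\det\Sigma)^{-1}$. For each $k$ the constants combine to $\frac{4ss'}{\varepsilon^4\ell_k^2}(\pi\varepsilon^2)^2(2\pi)^{-2}=\frac{ss'}{\ell_k^2}$. So
$$E\prod_{|k|\le K}L_k^\varepsilon(s)L_k^\varepsilon(s')\le\int\cdots\int\frac1{\det\Sigma}\prod_{|k|\le K}\frac{ss'}{\ell_k^2}\,dt_k\,dt_k'.$$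
By Fact 5(a), $\det\Sigma$ is the product over $k$ of the conditional determinants of the $k$-th pair given the earlier pairs. Let $m_{-K}=0$ and $m_k=e^{b_{k-1}}=e^{a_k-1}$ for $k>-K$. The earlier pairs have times at most $m_k$, so by Fact 5(b) each factor decreases if we condition on $\mathcal G_{m_k}$ instead. By (1.3) the $k$-th factor is at least $ss'(t_k-m_k)(t_k'-m_k)(1-r\tau_k)$. Thus the integral is at most the product over $k$ of
$$\frac1{\ell_k^2}\int_{T_k}\int_{T_k}\frac{dt\,dt'}{(t-m_k)(t'-m_k)(1-r\tau_k)}.\tag{5.2}$$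

**Step 4 (one block).** The purpose is to estimate (5.2). Substitute $v=\log(t-m_k)$, $v'=\log(t'-m_k)$; then $\tau_k=e^{-|v-v'|}$. The variables range over an interval whose length $\ell_k'$ equals $\ell_k$ for $k=-K$, and otherwise
$$\ell_k'=\log\frac{e^{b_k}-e^{a_k-1}}{e^{a_k}-e^{a_k-1}}\le\ell_k-\log(1-e^{-1})\le\ell_k+1 .$$
Write $\frac1{1-re^{-w}}=1+\frac{re^{-w}}{1-re^{-w}}$ and note that $\int_0^\infty\frac{re^{-w}}{1-re^{-w}}dw=\log\frac1{1-r}$. Then (5.2) is at most
$$\frac1{\ell_k^2}\Big[\ell_k'^2+2\ell_k'\log\frac1{1-r}\Big]\le1+\frac3{\ell_k}+\frac4{\ell_k}\log\frac q{|s-s'|}.$$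
Indeed, since $\ell_k\ge1$, $(\ell_k'/\ell_k)^2\le(1+1/\ell_k)^2\le1+3/\ell_k$ and $2\ell_k'/\ell_k^2\le4/\ell_k$. Also $1-r=|s-s'|/(s\vee s')\ge|s-s'|/q$. Using $1+x\le e^x$ and multiplying, for all $K$ and $\varepsilon$,
$$E\prod_{|k|\le K}L_k^\varepsilon(s)L_k^\varepsilon(s')\le e^{3\delta}\Big(\frac q{|s-s'|}\Big)^{4\delta}.\tag{5.3}$$
If $4\delta<1$ this gives
$$E[\nu_K^\varepsilon(I)^2]\le(q-p)^2\theta_\delta,\qquad\theta_\delta:=\frac1{(q-p)^2}\iint_{I^2}e^{3\delta}\Big(\frac q{|s-s'|}\Big)^{4\delta}ds\,ds',\tag{5.4}$$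
and $\theta_\delta\to1$ as $\delta\to0$ by dominated convergence. Note that $\theta_\delta$ does not depend on $K$ or $\varepsilon$.

**Step 5 (from measures to zeros).** The purpose is to let $\varepsilon\to0$, then $K\to\infty$, then $N\to\infty$. Let $N>12$, so that $4\delta<1$. By Fact 6, (5.1) and (5.4), $\liminf_{\varepsilon\to0}P(\nu_K^\varepsilon(I)>0)\ge1/\theta_\delta$. On $\{\nu_K^\varepsilon(I)>0\}$ the compact set
$$S_{K,\varepsilon}=\{s\in I:\min_{T_k}|B(s,\cdot)|\le\varepsilon\text{ for all }|k|\le K\}$$
is nonempty. As $\varepsilon\downarrow0$ these sets decrease to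
$$S_K=\{s\in I:B(s,\cdot)\text{ has a zero in each }T_k,\ |k|\le K\},$$
and by compactness $S_K\ne\varnothing$ if and only if all $S_{K,\varepsilon}\ne\varnothing$. So $P(S_K\ne\varnothing)\ge1/\theta_\delta$. The compact sets $S_K$ decrease in $K$, so in the same way $P(\bigcap_KS_K\ne\varnothing)\ge1/\theta_\delta$.

Any $s\in\bigcap_KS_K$ has a zero in every $T_k$, $k\in\mathbf Z$, hence zeros accumulating at $0$ and at $\infty$. The existence of such an $s\in I$ is thus an event of probability at least $1/\theta_{3/N}$ for every $N>12$, so it has probability $1$. Since every $[p,q]$ contains a rational one, Theorem 2 follows. $\blacksquare$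

Theorems 1 and 2 answer the question: yes for $d=3$, no for $d=2$.

## 6. The exceptional $s$ form a set of dimension one: proof of Theorem 3(a)

The measures $\nu_K^\varepsilon$ of Section 5 have second moments that barely see the diagonal, so they also have bounded $\gamma$-energy for every $\gamma<1$ once $N$ is large. We pass to the limit with the measure instead of only with the set.

**Step 1 (energy and mass).** The purpose is to bound the energy above and the mass below. Fix rational $0<p<q$, $I=[p,q]$, $\gamma\in(0,1)$, and take $N$ so large that $\gamma+4\delta<1$. By (5.3), with a finite $C_\gamma$ (depending on $N$) that is independent of $K,\varepsilon$,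
$$E\iint|s-s'|^{-\gamma}\,\nu_K^\varepsilon(ds)\,\nu_K^\varepsilon(ds')\le e^{3\delta}q^{4\delta}\iint_{I^2}|s-s'|^{-\gamma-4\delta}ds\,ds'\le C_\gamma .$$
By (5.1) and (5.4), $E(\nu_K^\varepsilon(I)-(q-p))^2\le(q-p)^2(\theta_\delta-2(1-o(1))+1)=(q-p)^2(\theta_\delta-1+o(1))$. So by Chebyshev
$$P\big(\nu_K^\varepsilon(I)<(q-p)/2\big)\le4(\theta_\delta-1)+o(1)\qquad(\varepsilon\to0,\ K\text{ fixed}).\tag{6.1}$$

**Step 2 (a good sequence).** The purpose is to have good measures infinitely often. Choose $\varepsilon_n\downarrow0$ such that for $K=n$, $\varepsilon=\varepsilon_n$ the $o(1)$ in (6.1) is at most $1/n$. For $A>0$, by (6.1) and Markov's inequality, the following event $E_n$ has probability at least $1-4(\theta_\delta-1)-1/n-C_\gamma/A$: the mass $\nu_n^{\varepsilon_n}(I)$ is at least $(q-p)/2$ and the energy of $\nu_n^{\varepsilon_n}$ is at most $A$. On $E_n$ the normalized measure $\nu_n^{\varepsilon_n}/\nu_n^{\varepsilon_n}(I)$ is a probability measure carried by the compact set $S_{n,\varepsilon_n}$, with $\gamma$-energy at most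 $4A/(q-p)^2$. By Fatou, $P(E_n\text{ infinitely often})\ge\limsup_nP(E_n)\ge1-4(\theta_\delta-1)-C_\gamma/A$.

**Step 3 (the limit measure).** The purpose is to apply Frostman's theorem. On $\{E_n\text{ infinitely often}\}$ take a weak limit $\mu$ of the normalized measures along a subsequence. The sets $S_{n,\varepsilon_n}$ are closed and decrease in $n$, so $\mu$ is a probability measure on $\bigcap_nS_{n,\varepsilon_n}=\bigcap_KS_K$; the equality holds because $\min_{T_k}|B(s,\cdot)|\le\varepsilon_n$ for all $n\ge|k|$ forces a zero in $T_k$. The energy of $\mu$ is at most $4A/(q-p)^2$: this holds with the kernel $\min(|s-s'|^{-\gamma},R)$ by weak convergence, and then $R\uparrow\infty$. So $\dim_H\bigcap_KS_K\ge\gamma$.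

**Step 4 (conclusion).** For every $N$ the set of Theorem 2 in $I$ contains $\bigcap_KS_K$. Let $A\to\infty$, then $N\to\infty$: a.s. its dimension is at least $\gamma$. Let $\gamma\uparrow1$ along a sequence, and use that every $[p,q]$ contains a rational interval. As a subset of $\mathbf R$ it has dimension at most $1$. Its Lebesgue measure is $0$ by Fubini, since for each fixed $s>0$ the planar Brownian motion $s^{-1/2}B(s,\cdot)$ a.s. does not return to $0$. $\blacksquare$

## 7. Splitting one zero into two, and Cantor sets of zeros: proof of Theorem 3(b)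

The zeros found in Section 5 sit in widely separated blocks that leave every compact subset of $(0,\infty)$. To get uncountably many zeros in a compact set we want to show that a zero on an exceptional line has other zeros of the same line next to it. We cannot place blocks around a deterministic time $t_0>0$: the process $s\mapsto t_0^{-1/2}B(s,t_0)$ is a planar Brownian motion, so a.s. it has no zero at all with $s>0$. The blocks must be placed around *random* zeros. This is done inside a random measure. If the line carries $k$ zeros, one in each of $k$ given intervals, with positive "mass", then one of these intervals can be replaced by two disjoint ones and the mass is still positive.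

**Definition 7 (box and its mass).** A box is $A=I\times J_1\times\cdots\times J_k$ ($k\ge1$) with $I=[p,q]$, $J_i=[\alpha_i,\beta_i]$ nondegenerate with rational endpoints, $p>0$ and $0<\alpha_1<\beta_1<\alpha_2<\cdots<\beta_k$. Put
$$\Lambda^\varepsilon(A)=\int_Ids\int_{J_1\times\cdots\times J_k}dt\ \prod_{i=1}^k\frac{1\{|B(s,t_i)|\le\varepsilon\}}{\pi\varepsilon^2}.$$

*Example.* For $k=1$, $A=[p,q]\times[\alpha,\beta]$, and $\varepsilon\to0$,
$$E\Lambda^\varepsilon(A)\to\int_p^q\int_\alpha^\beta\frac{dt\,ds}{2\pi st}=\frac1{2\pi}\log\frac qp\log\frac\beta\alpha .$$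

### 7.1 The limit mass

Write $V=(B(s,t_i),B(s',t_i'))_{i\le k}$ for two points $(s,t),(s',t')$ of a box $A$, let $\Sigma_V$ be its covariance matrix per coordinate, and put $\varsigma=|s-s'|$. Let
$$g=g(s,t;s',t')=(2\pi)^{-2k}(\det\Sigma_V)^{-1}$$
be the density of $V$ at $0$. Below, $\iint$ without limits is over $A\times A$.

**Lemma 2.** $\Lambda^\varepsilon(A)$ converges in $L^2$ as $\varepsilon\to0$ to some $\Lambda(A)\ge0$, and $E\Lambda(A)^2=\iint g<\infty$.

*Proof.* The purpose of the first part is an integrable bound for $g$. Condition successively on $\mathcal G_{\beta_{i-1}}$, $\beta_0:=0$: earlier pairs have times at most $\beta_{i-1}$. By Fact 5 and (1.3) with $m=\beta_{i-1}$, and since $t_i,t_i'\ge\alpha_i>\beta_{i-1}$, the $i$-th factor of $\det\Sigma_V$ is at least $c(1-r\tau_i)$. Now $1-r\tau_i\ge\max(1-r,1-\tau_i)$, $1-r\ge\varsigma/q$ and $1-\tau_i=\frac{|t_i-t_i'|}{t_i\vee t_i'-m}\ge|t_i-t_i'|/\beta_k$. So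
$$(\det\Sigma_V)^{-1}\le C\prod_{i=1}^k(\varsigma+|t_i-t_i'|)^{-1}.\tag{7.1}$$
Since $\iint_{J_i^2}\frac{dt\,dt'}{\varsigma+|t-t'|}\le2|J_i|\log(1+|J_i|/\varsigma)\le C\log(C/\varsigma)$, the integral of (7.1) over $t,t'$ is at most $C(\log(C/\varsigma))^k$, which is integrable over $(s,s')\in I^2$.

Now $E[\Lambda^\varepsilon(A)\Lambda^{\varepsilon'}(A)]$ is the integral over $A\times A$ of the average of the density of $V$ over a product of balls of radii $\varepsilon$ and $\varepsilon'$. The density is continuous and at most $g$, so by dominated convergence $E[\Lambda^\varepsilon\Lambda^{\varepsilon'}]\to\iint g$ as $\varepsilon,\varepsilon'\to0$. Hence $E(\Lambda^\varepsilon-\Lambda^{\varepsilon'})^2\to0$, and the lemma follows. $\square$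

Since $\Lambda^\varepsilon$ is additive when $I$ or a $J_i$ is cut into finitely many rational subintervals, so is $\Lambda$, a.s. for all (countably many) such cuts.

**Lemma 3.** A.s., for every box, $\Lambda(A)>0$ implies that for some $s\in I$ the path $B(s,\cdot)$ has a zero in each $J_i$.

*Proof.* Along a sequence $\varepsilon\to0$, $\Lambda^\varepsilon(A)\to\Lambda(A)$ a.s. If $\Lambda(A)>0$, then $\Lambda^\varepsilon(A)>0$ eventually along it, so there are $s\in I$, $t_i\in J_i$ with $|B(s,t_i)|\le\varepsilon$ for all $i$. Pass to a limit point, using compactness and continuity. There are countably many boxes. $\square$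

### 7.2 The splitting lemma

**Lemma 4.** Fix a box $A$ and $i\le k$. For disjoint rational intervals $J'<J''$ in $J_i$ let $A^{J',J''}$ be the box with $J_i$ replaced by $J',J''$. A.s. on $\{\Lambda(A)>0\}$ there are such $J',J''$ with $\Lambda(A^{J',J''})>0$.

**How the proof goes.** Next to a zero $(s,t_i)$, the value $B(s,t_i+u)$ should have density about $\frac1{2\pi su}$ at $0$. So if we average $2\pi s\cdot\frac{1\{|B(s,t_i+u)|\le\varepsilon\}}{\pi\varepsilon^2}$ over $u$ in a long logarithmic range $[\rho^2,\rho]$, divided by its logarithmic length, the result should be close to $1$, because the block is long, exactly as in Section 5. For $\rho\in(0,1/2)$ let $U=[\rho^2,\rho]$, $\ell=\log(1/\rho)=\int_U\frac{du}u$, and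
$$Q_\rho^\varepsilon=\frac1\ell\int_I2\pi s\,ds\int_{J_1\times\cdots\times J_k}dt\int_Udu\;1\{t_i+u\in J_i\}\,\frac{1\{|B(s,t_i+u)|\le\varepsilon\}}{\pi\varepsilon^2}\prod_{j=1}^k\frac{1\{|B(s,t_j)|\le\varepsilon\}}{\pi\varepsilon^2}.$$

**Claim.**
$$\lim_{\rho\to0}\ \limsup_{\varepsilon\to0}\ E\big(Q_\rho^\varepsilon-\Lambda^\varepsilon(A)\big)^2=0.\tag{7.2}$$

**Step 1 (the claim implies Lemma 4).** Let $\Omega_0$ be the event that $\Lambda(A^{J',J''})=0$ for all disjoint rational $J'<J''$ in $J_i$. Cut $J_i$ into rational cells of length less than $\rho^2/4$. Since $u\ge\rho^2$, the points $t_i$ and $t_i+u$ cannot lie in the same cell or in adjacent cells, so they lie in disjoint cells $C_1<C_2$. Hence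
$$Q_\rho^\varepsilon\le\frac{2\pi q}\ell\sum_{C_1<C_2}\Lambda^\varepsilon(A^{C_1,C_2}),$$
a finite sum over pairs of disjoint cells. By Lemma 2, for each $\rho$, $E[Q_\rho^\varepsilon;\Omega_0]\to0$ as $\varepsilon\to0$, because each limit $\Lambda(A^{C_1,C_2})$ vanishes on $\Omega_0$. Therefore
$$E[\Lambda(A);\Omega_0]=\lim_{\varepsilon\to0}E[\Lambda^\varepsilon(A);\Omega_0]\le\limsup_{\varepsilon\to0}E|Q_\rho^\varepsilon-\Lambda^\varepsilon(A)|,$$
which tends to $0$ as $\rho\to0$ by (7.2). So $\Lambda(A)=0$ a.s. on $\Omega_0$, which is the lemma.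

The rest of this subsection proves the claim. Constants may depend on $A$. Write
$$X=B(s,t_i+u)-B(s,t_i),\qquad X'=B(s',t_i'+u')-B(s',t_i').$$
By Fact 5(c), $(V,B(s,t_i+u),B(s',t_i'+u'))$ has the same determinant as $(V,X,X')$, so its density at $0$ is $(2\pi)^{-2k-2}\det(V,X,X')^{-1}$.

**Step 2 (determinant bound).** The purpose is an integrable bound for $\det(V,X,X')^{-1}$ that stays useful after division by $\ell^2$. Condition block by block on $\mathcal G_{\beta_{j-1}}$. Since $t_i+u,t_i'+u'\in J_i$, the blocks $j\ne i$ are treated as in Lemma 2, and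
$$\det(V,X,X')\ge c\,D_4\prod_{j\ne i}(\varsigma+|t_j-t_j'|),\tag{7.3}$$
where $D_4$ is the conditional determinant given $\mathcal G_m$, $m=\beta_{i-1}$, of $B(s,t_i)$, $B(s,t_i+u)$, $B(s',t_i')$, $B(s',t_i'+u')$. Given $\mathcal G_m$ these are, up to $\mathcal G_m$-measurable shifts, values of an independent sheet at times at least $\alpha_i-\beta_{i-1}>0$. There are two bounds for $D_4$.

*First bound.* Say $s<s'$. The two variables with parameter $s$ have conditional determinant $s^2(t_i-m)u\ge cu$. Then condition on everything this independent sheet does up to parameter $s$. By Fact 2 the other two variables have conditional determinant $\varsigma^2(t_i'-m)u'$. So $D_4\ge c\,\varsigma^2uu'$. The case $s>s'$ is symmetric.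

*Second bound.* Order the four times and condition each variable on the whole past in $t$ up to the preceding time. The first conditional variance is at least $c$, each later one is at least $p$ times the corresponding gap. So $D_4\ge c\,g_1g_2g_3$, where $g_1,g_2,g_3$ are the successive gaps of the four times $t_i,t_i+u,t_i',t_i'+u'$.

The first bound is blind to the $t$-configuration and is not integrable in $\varsigma$ (it gives $\varsigma^{-2}$). The second alone gives factors $g^{-1}$, not integrable in the gaps. Take the geometric mean with weights $\frac14$ and $\frac34$: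
$$D_4^{-1}\le C\varsigma^{-1/2}(uu')^{-1/4}(g_1g_2g_3)^{-3/4}.\tag{7.4}$$

**Step 3 (integration over $t_i,t_i',u,u'$).** The purpose is a bound uniform in $\rho$. Write $t,t'$ for $t_i,t_i'$, and for $R\subset\{t,t'\in J_i,\ u,u'\in U\}$ let
$$\Gamma_\rho(R)=\frac1{\ell^2}\iiiint_R(uu')^{-1/4}(g_1g_2g_3)^{-3/4}\,dt\,dt'\,du\,du',$$
where only points with $t+u,t'+u'\in J_i$ are counted. Consider the intervals $(t,t+u)$, $(t',t'+u')$. Up to exchanging them and up to null sets there are three cases.

*Disjoint.* The gaps are $u$, $u'$ and the distance $\mathrm{gap}$ between the intervals, so the integrand is $(uu')^{-1}\mathrm{gap}^{-3/4}$. For fixed $t,u,u'$ and given order, integration over $t'$ is integration over $\mathrm{gap}$, and $\mathrm{gap}<|t-t'|$. Since $\iint_{U^2}\frac{du\,du'}{uu'}=\ell^2$, the contribution is at most $C$, and at most $C\kappa^{1/4}$ when restricted to $|t-t'|<\kappa$.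

*Nested*, say $(t',t'+u')\subset(t,t+u)$. The gaps are $x=t'-t$, $u'$ and $w-x$ with $w=u-u'$. Since $\int_0^wx^{-3/4}(w-x)^{-3/4}dx=Cw^{-1/2}$, integrating over $t'$ gives $C\,u^{-1/4}u'^{-1}w^{-1/2}\le C\,u'^{-1}w^{-3/4}$, as $w\le u$. Now $\int_0^1w^{-3/4}dw=4$ and $\int_Udu'/u'=\ell$. The contribution is at most $C\ell/\ell^2=C/\ell$.

*Interlaced*, say $t<t'<t+u<t'+u'$. For fixed $t$ use as variables the gaps $g_1=t'-t$, $g_2=t+u-t'$, $g_3=t'+u'-t-u$ in $(0,1)$; the change of variables from $(t',u,u')$ has determinant $1$, and $u=g_1+g_2$, $u'=g_2+g_3$. By the weighted arithmetic–geometric inequality $g_1+g_2\ge g_1^{3/4}g_2^{1/4}$ and $g_2+g_3\ge g_3^{3/4}g_2^{1/4}$. So the integrand is at most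
$$g_1^{-3/4-3/16}\,g_2^{-3/4-1/8}\,g_3^{-3/4-3/16}=g_1^{-15/16}g_2^{-7/8}g_3^{-15/16},$$
which is integrable on $(0,1)^3$. The contribution is at most $C/\ell^2$.

Altogether, since $\ell\ge\log2$,
$$\Gamma_\rho(\text{full range})\le C,\qquad\Gamma_\rho(\{|t-t'|<\kappa\})\le C\Big(\kappa^{1/4}+\frac1\ell+\frac1{\ell^2}\Big).\tag{7.5}$$

**Step 4 (limits in $\varepsilon$).** The purpose is to express the limit of $E(Q_\rho^\varepsilon-\Lambda^\varepsilon(A))^2$ by Gaussian determinants. By (7.3)–(7.5), for each $\rho$ the function $\det(V,X,X')^{-1}$ is integrable: the $t_j,t_j'$-integrals with $j\ne i$ give $C(\log(C/\varsigma))^{k-1}$, and $\int\varsigma^{-1/2}(\log(C/\varsigma))^{k-1}d\varsigma$ converges at $0$. So, as in Lemma 2, dominated convergence gives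
$$\lim_{\varepsilon\to0}E(Q_\rho^\varepsilon)^2=\iint g\,\Phi_\rho,\qquad\Phi_\rho=\frac1{\ell^2}\int_U\int_U1\{t_i+u,\,t_i'+u'\in J_i\}\,\frac{ss'}{\det(X,X'|V)}\,du\,du'.$$
Here the factor $4\pi^2ss'$ from $Q$ meets $(2\pi)^{-2k-2}\det(V,X,X')^{-1}=g\,(2\pi)^{-2}\det(X,X'|V)^{-1}$. Similarly, the density at $0$ of $(V,X)$ is $g\,(2\pi)^{-1}\mathrm{Var}(X|V)^{-1}$, and Fatou gives
$$\liminf_{\varepsilon\to0}E[Q_\rho^\varepsilon\Lambda^\varepsilon(A)]\ge\iint g\,\Psi_\rho,\qquad\Psi_\rho=\frac1\ell\int_U1\{t_i+u\in J_i\}\frac s{\mathrm{Var}(X|V)}\,du.$$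
Since $\mathrm{Var}(X|V)\le\mathrm{Var}X=su$, we have $\Psi_\rho\ge\frac1\ell\int_U1\{t_i+u\in J_i\}\frac{du}u\ge1\{t_i\le\beta_i-\rho\}$. So $\liminf_{\rho\to0}\iint g\Psi_\rho\ge\iint g$. Finally $E\Lambda^\varepsilon(A)^2\to\iint g$. Expanding the square,
$$\limsup_{\varepsilon\to0}E(Q_\rho^\varepsilon-\Lambda^\varepsilon(A))^2\le\iint g\Phi_\rho-2\iint g\Psi_\rho+\iint g,$$
and (7.2) follows once we show
$$\limsup_{\rho\to0}\iint g\,\Phi_\rho\le\iint g.\tag{7.6}$$

**Step 5 (limit in $\rho$).** The purpose is (7.6): away from the diagonals $X$ and $X'$ are asymptotically independent of each other and of $V$, and near the diagonals the mass is small by Step 3. Fix $\kappa\in(0,1)$ and let $\rho<\kappa$.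

*Away from the diagonals,* on $\{\varsigma\ge\kappa,\ |t_i-t_i'|\ge\kappa\}$: $X$ and $X'$ are increments over disjoint $t$-intervals, since $u,u'\le\rho<\kappa$, so $\mathrm{Cov}(X,X')=0$. By (1.1), the covariance of $X$ with any entry of $V$ is at most $qu$ in absolute value, and that of $X'$ at most $qu'$. The matrix $\Sigma_V$ has bounded entries, and $\det\Sigma_V\ge c\kappa^k$ by (7.1), so $\|\Sigma_V^{-1}\|\le C_\kappa$. Hence the conditional covariance matrix of $(X/\sqrt{su},X'/\sqrt{s'u'})$ given $V$ is the identity minus a matrix with entries at most $C_\kappa\frac{u\cdot u}u$, $C_\kappa\frac{u\cdot u'}{\sqrt{uu'}}$, $C_\kappa\frac{u'\cdot u'}{u'}$, all at most $C_\kappa\rho$. So for small $\rho$, $\det(X,X'|V)\ge ss'uu'(1-C_\kappa\rho)$, and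
$$\Phi_\rho\le(1+C_\kappa\rho)\frac1{\ell^2}\iint_{U^2}\frac{du\,du'}{uu'}=1+C_\kappa\rho .$$

*Near the diagonals.* The rest of $A\times A$ is contained in $\{\varsigma<\kappa\}\cup\{|t_i-t_i'|<\kappa\}$. Since $g\Phi_\rho$ is $\ell^{-2}$ times the $du\,du'$-integral of a constant times $ss'\det(V,X,X')^{-1}$, (7.3)–(7.5) show that its integral over this region is at most
$$C\int_0^\kappa\varsigma^{-1/2}\Big(\log\frac C\varsigma\Big)^{k-1}d\varsigma+C\Big(\kappa^{1/4}+\frac1\ell+\frac1{\ell^2}\Big).$$

Let $\rho\to0$, so $\ell\to\infty$, and then $\kappa\to0$. This gives (7.6), hence the claim and Lemma 4. $\square$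

### 7.3 Some box has positive mass

The purpose of this part is a starting point for the iteration: *a.s. for every rational $I=[p,q]$ with $0<p<q$ there is an integer $n$ with $\Lambda(I\times[1,n])>0$.*

Take $n\ge55$, so that $\ell=\log n>4$. Run the computation of Section 5 with the single block $[1,e^\ell]=[1,n]$, that is, with $K=0$, $m_0=0$, $\delta=1/\ell$ and $4\delta<1$. As in (6.1),
$$P\big(\nu_0^\varepsilon(I)<(q-p)/2\big)\le4(\theta_{1/\ell}-1)+o(1)\qquad(\varepsilon\to0).$$
Since $\nu_0^\varepsilon(I)=\int_I\frac{2\pi s}\ell\int_1^n\frac{1\{|B(s,t)|\le\varepsilon\}}{\pi\varepsilon^2}dt\,ds\le\frac{2\pi q}\ell\Lambda^\varepsilon(I\times[1,n])$ and $\Lambda^\varepsilon\to\Lambda$ in probability, letting $\varepsilon\to0$ gives (the set $[\frac{\ell(q-p)}{4\pi q},\infty)$ being closed)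
$$P\Big(\Lambda(I\times[1,n])\ge\frac{\ell(q-p)}{4\pi q}\Big)\ge1-4(\theta_{1/\ell}-1)\to1\qquad(n\to\infty).$$

### 7.4 The Cantor scheme

Work on the almost sure event where additivity of $\Lambda$, Lemma 3, Lemma 4 (for all boxes and all $i$) and the statement of 7.3 hold.

**Step 1 (construction).** The purpose is a nested system of boxes with $2^m$ factors at level $m$. Given rational $I$, start with $I_0=I$, $J_\varnothing=[1,n]$ and $\Lambda(I_0\times J_\varnothing)>0$. Suppose $I_m$ and disjoint intervals $(J_w)_{w\in\{0,1\}^m}$ are given with $\Lambda(I_m\times\prod_wJ_w)>0$, the factors arranged in increasing order. Apply Lemma 4 successively to each of the $2^m$ intervals $J_w$. Each is replaced by two disjoint intervals $J_{w0},J_{w1}\subset J_w$, and the mass stays positive. Then cut $I_m$ and all new intervals into rational pieces of length at most $2^{-m-1}$. By additivity some sub-box has positive mass; it defines $I_{m+1}$ and the new $J_{w'}$, $w'\in\{0,1\}^{m+1}$.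

**Step 2 (passage to the limit).** The purpose is to find one $s$ for all branches. By Lemma 3 there are $s_m\in I_m$ and $t_{m,w}\in J_w$ with $B(s_m,t_{m,w})=0$ for all $w\in\{0,1\}^m$. Let $\{s^*\}=\bigcap_mI_m$ and, for $\omega\in\{0,1\}^{\mathbf N}$, $\{t_\omega\}=\bigcap_mJ_{\omega|m}$. Then $s_m\to s^*$ and $t_{m,\omega|m}\to t_\omega$, so $B(s^*,t_\omega)=0$ by continuity. The map $\omega\mapsto t_\omega$ is continuous, since $|J_{\omega|m}|\le2^{-m}$ for $m\ge1$, and injective, since $J_{w0}$ and $J_{w1}$ are disjoint. So $\{t_\omega\}\subset[1,n]$ is a copy of the Cantor set that consists of zeros of $B(s^*,\cdot)$, and $s^*\in I$. Every $[p,q]$ with $0<p<q$ contains a rational $I$, and Theorem 3(b) follows with $J=[1,n]$. $\blacksquare$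

## 8. A zero–one law and the values $\infty$, $1$, $0$: proof of the Corollary

For $d=2$ the statement is Theorem 3(b), and for $d\ge4$ it is Orey–Pruitt. For $d=3$ the supremum is at most $1$ by Theorem 1. It remains to see that for $d=3$ a zero in $(0,\infty)^2$ exists a.s., and not only with the positive probability given by Orey–Pruitt.

Let $F$ be the event that $B$ has a zero in $(0,\infty)^2$, and let $\Theta B=2^{-1/2}B(2\,\cdot,\cdot)$. By (1.1), $\Theta B$ has the law of $B$. Since $\Theta B(s,t)=0$ if and only if $B(2s,t)=0$, the event $F$ is invariant: $1_F(\Theta^nB)=1_F(B)$.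

We show that $\Theta$ is mixing enough to force $P(F)=P(F)^2$. For $n\to\infty$,
$$\mathrm{Cov}\big((\Theta^nB)_i(s,t),B_i(u,v)\big)=2^{-n/2}\min(2^ns,u)\min(t,v)\le2^{-n/2}\,u\min(t,v)\to0.$$
Given $\eta>0$, choose a continuous function $\varphi$ of finitely many values of $B$ with $0\le\varphi\le1$ and $E|1_F-\varphi(B)|\le\eta$. Then $P(F)=E[1_F(B)1_F(\Theta^nB)]$ differs from $E[\varphi(B)\varphi(\Theta^nB)]$ by at most $2\eta$. The finitely many values of $B$ and of $\Theta^nB$ that enter form a Gaussian vector whose covariance matrix converges to that of two independent copies, so $E[\varphi(B)\varphi(\Theta^nB)]\to(E\varphi(B))^2$, which differs from $P(F)^2$ by at most $2\eta$. Hence $|P(F)-P(F)^2|\le4\eta$ for every $\eta>0$, so $P(F)\in\{0,1\}$. As $P(F)>0$, $P(F)=1$. $\blacksquare$
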